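\title{Totally positive field extensions can lower the pythagorean index}

\begin{abstract}
An extension $K/F$ of a formally real field is totally positive if every semiordering of $F$ extends to $K$, and the pythagorean index of a central simple algebra is its index over the pythagorean closure of the base field. Becher conjectured that a totally positive extension does not change the pythagorean index of an algebra of exponent $2$. We disprove this: for $r\ge1$ and $l\ge r2^r$ there is a tensor product of quaternion algebras over a pythagorean field whose pythagorean index drops from $2^{l+r}$ to $2^l$ in a totally positive extension. In the smallest example the index $8$ drops. We also show that this is sharp: the conjecture holds for all algebras of pythagorean index at most $4$.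
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The conjecture}

Throughout, all fields have characteristic different from $2$, and the algebraic extensions of a field $F$ are taken inside a fixed algebraic closure $F_{\mathrm{al}}$.

A \emph{semiordering} of a field $F$ is a subset $S\subseteq F$ such that
\[
S+S\subseteq S,\qquad F^2S\subseteq S,\qquad 1\in S,\qquad S\cup -S=F,\qquad S\cap -S=\{0\}.
\]
An \emph{ordering} is a semiordering with $SS\subseteq S$. One thinks of $S$ as the set of nonnegative elements; in a semiordering, signs are respected by sums and by multiplication with squares, but not by arbitrary products. A field is \emph{formally real} if it admits an ordering; equivalently, if it admits a semiordering; equivalently, if a sum of nonzero squares is never zero. Such a field has characteristic $0$. Let $F$ be formally real. An extension $K/F$ is \emph{totally positive} if every semiordering $S$ of $F$ extends to $K$, that is, $S=T\cap F$ for some semiordering $T$ of $K$. Then $K$ is formally real as well.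

A field is \emph{pythagorean} if every sum of squares in it is a square. The \emph{pythagorean closure} $F_{\mathrm{py}}$ is the smallest pythagorean subfield of $F_{\mathrm{al}}$ containing $F$. For a central simple algebra $A$ over $F$ and an extension $K/F$ we write $A_K=A\otimes_FK$. The \emph{pythagorean index} of $A$ is
\[
\operatorname{pind}(A)=\operatorname{ind}(A_{F_{\mathrm{py}}}),
\]
and accordingly $\operatorname{pind}(A_K)=\operatorname{ind}(A_{K_{\mathrm{py}}})$. Finally, a quadratic form $\varphi$ is \emph{weakly isotropic} if the orthogonal sum $n\times\varphi$ of $n$ copies of $\varphi$ is isotropic for some $n\ge1$.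

These notions fit together. As Section~\ref{sec:weak} recalls, a form over a formally real field $F$ is anisotropic over $F_{\mathrm{py}}$ exactly when it is not weakly isotropic over $F$, and an extension $K/F$ is totally positive exactly when it makes no new form weakly isotropic. So if $K/F$ is totally positive, a form over $F$ that is anisotropic over $F_{\mathrm{py}}$ is anisotropic over $K_{\mathrm{py}}$. A quaternion algebra is a division algebra if and only if its norm form is anisotropic, and therefore $\operatorname{pind}(Q)=\operatorname{pind}(Q_K)$ for every quaternion algebra $Q$ over $F$. By Merkurjev's theorem, every algebra of exponent $2$ is Brauer equivalent to a tensor product of quaternion algebras, and it is tempting to expect the same equality for all of them. This is the following conjecture, which we take from \cite{MRS}.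

\medskip
\noindent\textbf{Conjecture (Becher).} \emph{Let $K/F$ be a totally positive field extension. For any central simple algebra $A$ of exponent $2$ over $F$, $\operatorname{pind}(A)=\operatorname{pind}(A_K)$.}
\medskip

The conjecture is known to hold when $K=F(\sqrt d)$ with $d$ a sum of squares in $F$, when $K=F(X)$ or $K=F((X))$ is the field of rational functions or of power series in one variable, and when $K$ is the function field of a weakly isotropic quadratic form over $F$. Examples~\ref{ex:real} and~\ref{ex:orderings} show that the hypothesis cannot be relaxed to ``$K$ is formally real'' or to ``every ordering of $F$ extends to $K$''.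

\subsection{Results}

The conjecture is false.

\begin{theorem}\label{thm:eight}
There are a formally real pythagorean field $F$, a totally positive extension $K/F$ and a tensor product $A$ of three quaternion algebras over $F$ with $\operatorname{pind}(A)=8$ and $\operatorname{pind}(A_K)\le4$.
\end{theorem}

\begin{theorem}\label{thm:drop}
For all integers $r\ge1$ and $l\ge r2^r$ there are a formally real pythagorean field $F$, a totally positive extension $K/F$ and a tensor product $A$ of quaternion algebras over $F$ with $\operatorname{pind}(A)=2^{l+r}$ and $\operatorname{pind}(A_K)=2^l$.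
\end{theorem}

\begin{theorem}\label{thm:sharp}
Let $F$ be formally real, $K/F$ totally positive and $A$ a central simple algebra of exponent $2$ over $F$. If $\operatorname{pind}(A_K)\le2$, then $\operatorname{pind}(A)=\operatorname{pind}(A_K)$. Hence the conjecture holds whenever $\operatorname{pind}(A)\le4$.
\end{theorem}

Together these results give the exact boundary in terms of $\operatorname{pind}(A)$. The conjecture is true for all $A$ with $\operatorname{pind}(A)\in\{1,2,4\}$. By Theorem~\ref{thm:drop} with $r=1$ and $l\ge2$ it fails for each value $\operatorname{pind}(A)=2^n$ with $n\ge3$, and by varying $r$ the quotient $\operatorname{pind}(A)/\operatorname{pind}(A_K)$ can be made any power of $2$.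

\subsection{The ideas}

Total positivity is tested one semiordering at a time, and a single semiordering may see very little of a field. If $k$ is algebraic over $\mathbb Q$, a semiordering of $k((s))$ is determined by two orderings of $k$ and a sign. A relation among square classes of $k$ that fails in $k$, but holds at any two orderings at a time, is invisible to every such semiordering. Section~\ref{sec:eight} finds such a relation in a cubic field, translates it into a relation among quaternion algebras over $k((s))$, forces that relation by passing to the function field of a Severi--Brauer variety, and converts it into a drop of the index by adjoining two more power series variables. This proof of Theorem~\ref{thm:eight} uses only Lemma~\ref{lem:py} and Section~\ref{sec:laurent}. Section~\ref{sec:drop} repeats the construction with $r$ variables $s_1,\dots,s_r$, where a semiordering sees $2^r$ orderings.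

For Theorem~\ref{thm:sharp} we attach to $A$ a quadratic form over $F$ such that the dimension of its anisotropic part over $F_{\mathrm{py}}$ tells whether $\operatorname{pind}(A)$ is $1$, $2$ or larger, and we show that this dimension is the same over $K_{\mathrm{py}}$ (Section~\ref{sec:sharp}).

\subsection{Conventions and standard facts}\label{sub:conv}

\emph{Semiorderings.} A nonempty sum of nonzero elements of a semiordering $S$ is nonzero, because $S\cap-S=\{0\}$. The intersection of a semiordering with a subfield is a semiordering; so if $F\subseteq K\subseteq K_1$ and $S$ extends from $F$ to $K_1$, it extends to $K$. A semiordering $T$ of $K$ extends $S$ as soon as $S\subseteq T$: if $x\in T\cap F$ and $x\notin S$, then $x\neq0$ and $-x\in S\subseteq T$, which is impossible.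

\emph{Orderings.} Every ordering $P$ of $F$ has a real closure: a real closed subfield of $F_{\mathrm{al}}$ whose set of squares is an ordering extending $P$. A real closed field is pythagorean. If $c_1,\dots,c_m$ are positive at $P$, the real closure contains $F(\sqrt{c_1},\dots,\sqrt{c_m})$, so $P$ extends to an ordering of that field. The orderings of a number field correspond to its embeddings into $\mathbb R$. By Artin's theorem, an element of a formally real field that is positive at all orderings is a sum of squares.

\emph{Forms.} Quadratic forms are nondegenerate, and $\langle c_1,\dots,c_m\rangle$ is the form $\sum c_jX_j^2$. A form is \emph{isotropic} if it vanishes at a nonzero vector, and \emph{hyperbolic} if it is isometric to $n\times\langle1,-1\rangle$ for some $n\ge0$. Every form is the orthogonal sum of a hyperbolic form and an anisotropic form, its \emph{anisotropic part}, which is unique up to isometry by Witt cancellation.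

\emph{Algebras.} The index $\operatorname{ind}(A)$ is the degree of the division algebra that is Brauer equivalent to $A$; it divides the degree of $A$, and $\operatorname{ind}(A_M)$ divides $\operatorname{ind}(A)$ for every field extension $M$. The exponent is the order of the class $[A]$ in the Brauer group, which we write additively; $\sim$ denotes Brauer equivalence. For $a,b\in F^\times$, the quaternion algebra $(a,b)$ has generators $i,j$ with $i^2=a$, $j^2=b$, $ij=-ji$. It depends only on the square classes of $a$ and $b$, and
\begin{equation}\label{eq:symbol}
[(a,b)]=[(b,a)],\qquad [(a,bc)]=[(a,b)]+[(a,c)],\qquad 2[(a,b)]=0,\qquad [(a,u^2-aw^2)]=0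
\end{equation}
whenever $u^2-aw^2\ne0$. The algebra $(a,b)$ is a division algebra if its norm form $\langle1,-a,-b,ab\rangle$ is anisotropic, and split otherwise. Every central division algebra of degree $2$ is a quaternion algebra.

\section{Weak isotropy and the pythagorean closure}\label{sec:weak}

The intersection of a family of pythagorean subfields of $F_{\mathrm{al}}$ is pythagorean, so $F_{\mathrm{py}}$ exists. We need its description from below.

\begin{lemma}\label{lem:py}
Let $F$ be a field.
\begin{enumerate}
\item[(a)] Every finite subset of $F_{\mathrm{py}}$ lies in the top field of a tower $F=M_0\subseteq M_1\subseteq\dots\subseteq M_n\subseteq F_{\mathrm{py}}$, where $M_{i+1}=M_i(\sqrt{d_i})$ and $d_i$ is a sum of squares in $M_i$.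
\item[(b)] The extension $F_{\mathrm{py}}/F$ is Galois.
\item[(c)] If $\Omega\supseteq F$ is a pythagorean field, then $F_{\mathrm{py}}$ embeds into $\Omega$ over $F$. If $K/F$ is an extension and $F_{\mathrm{al}}\subseteq K_{\mathrm{al}}$, then $F_{\mathrm{py}}\subseteq K_{\mathrm{py}}$; hence $\operatorname{pind}(A_K)$ divides $\operatorname{pind}(A)$.
\item[(d)] Every ordering of $F$ extends to $F_{\mathrm{py}}$. If $F$ is formally real, so is $F_{\mathrm{py}}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $M$ be the union of the top fields of all such towers in $F_{\mathrm{al}}$. Two towers can be stacked, by adjoining the square roots of the second on top of the first, since a sum of squares stays a sum of squares. So the top fields form a directed family and $M$ is a field. A sum of squares in $M$ is a sum of squares in some top field, and one more step adjoins its root; so $M$ is pythagorean. By induction along a tower, every pythagorean subfield of $F_{\mathrm{al}}$ containing $F$ contains $M$. Thus $M=F_{\mathrm{py}}$.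

(b) The extension is separable by (a), and normal because every $F$-automorphism of $F_{\mathrm{al}}$ permutes the pythagorean subfields containing $F$.

(c) The field $\Omega_0$ of elements of $\Omega$ algebraic over $F$ is pythagorean. An $F$-embedding $\Omega_0\to F_{\mathrm{al}}$ has pythagorean image, which contains $F_{\mathrm{py}}$; invert the embedding on $F_{\mathrm{py}}$. Likewise $K_{\mathrm{py}}\cap F_{\mathrm{al}}$ is pythagorean and contains $F$.

(d) A real closure of the ordering is pythagorean, hence contains $F_{\mathrm{py}}$.
\end{proof}

If the entries of $\langle c_1,\dots,c_m\rangle$ lie in one semiordering, then the value of $n\times\langle c_1,\dots,c_m\rangle$ at a nonzero vector is a nonempty sum of nonzero elements of that semiordering, so the form is not weakly isotropic. The converse, up to a scalar factor, needs a supply of semiorderings. Let $\Sigma F^2$ be the set of sums of squares in $F$, including $0$.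

\begin{lemma}\label{lem:zorn}
Let $Q_0\subseteq F$ satisfy $Q_0+Q_0\subseteq Q_0$, $F^2Q_0\subseteq Q_0$, $1\in Q_0$ and $Q_0\cap-Q_0=\{0\}$. Then $Q_0$ is contained in a semiordering of $F$.
\end{lemma}

\begin{proof}
By Zorn's lemma choose $Q\supseteq Q_0$ maximal with these four properties. Note that $\Sigma F^2\subseteq Q$ and $\Sigma F^2\cdot Q\subseteq Q$. Suppose that $x\notin Q\cup-Q$. The set $Q+x\Sigma F^2$ has the first three properties and contains $Q$ and $x$, so by maximality it contains $u$ and $-u$ for some $u\ne0$. Write $u=q+xs$ and $-u=q'+xs'$ with $q,q'\in Q$ and $s,s'\in\Sigma F^2$; then $(q+q')+x(s+s')=0$. If $s+s'=0$, then $s=-s'\in Q\cap-Q$, so $s=s'=0$ and $u=q=-q'\in Q\cap-Q$, contradicting $u\neq0$. Hence $s+s'\ne0$ and $-x=(q+q')(s+s')(s+s')^{-2}\in Q$, a contradiction.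
\end{proof}

The next fact describes how a form loses its anisotropy in a quadratic extension.

\begin{lemma}\label{lem:quad}
Let $\psi$ be an anisotropic form over a field $M$ and let $d\in M^\times$ be a nonsquare. If $\psi$ is isotropic over $M(\sqrt d)$, then $\psi\cong c\langle1,-d\rangle\perp\psi'$ for some $c\in M^\times$ and some form $\psi'$. If $\psi$ is hyperbolic over $M(\sqrt d)$, then $\psi\cong\langle1,-d\rangle\otimes\tau$ for some form $\tau$.
\end{lemma}

\begin{proof}
Let $v+\sqrt d\,w\ne0$ be an isotropic vector, with $v,w$ defined over $M$. Comparing the coefficients of $1$ and $\sqrt d$ shows that $\psi(v)+d\psi(w)=0$ and that $v$ and $w$ are orthogonal. As $\psi$ is anisotropic and $(v,w)\neq(0,0)$, the value $c=\psi(w)$ is nonzero and $\psi(v)=-cd$; so $w,v$ span a subform $c\langle1,-d\rangle$. If $\psi\neq0$ is hyperbolic over $M(\sqrt d)$, then so is $\psi'$, by Witt cancellation, because $c\langle1,-d\rangle$ becomes hyperbolic. Induction on the dimension gives the second claim.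
\end{proof}

\begin{lemma}\label{lem:weak}
Let $\varphi$ be a form of positive dimension.
\begin{enumerate}
\item[(a)] If $K/F$ is totally positive and $\varphi$ is defined over $F$ and not weakly isotropic, then $\varphi_K$ is not weakly isotropic.
\item[(b)] If $\varphi$ is defined over a formally real pythagorean field and is weakly isotropic, then it is isotropic.
\item[(c)] If $\varphi$ is defined over a formally real field $K$ and is not weakly isotropic, then $\varphi_{K_{\mathrm{py}}}$ is anisotropic.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Scaling does not affect weak isotropy, so let $\varphi=\langle c_1,\dots,c_m\rangle$ with $c_1=1$. The set $Q_0=\sum_jc_j\Sigma F^2$ has the first three properties in Lemma~\ref{lem:zorn}. If it contained $u$ and $-u$ with $u\ne0$, adding the two representations would give a nontrivial zero of some $n\times\varphi$. So all $c_j$ lie in a semiordering of $F$. It extends to a semiordering of $K$, which contains all $c_j$, and $\varphi_K$ is not weakly isotropic.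

(b) A nontrivial zero of $n\times\langle c_1,\dots,c_m\rangle$ gives $\sum_jc_j\tau_j=0$, where each $\tau_j$ is a sum of $n$ squares and, for some $j$, these squares are not all zero. This $\tau_j$ is nonzero because the field is formally real. Because the field is pythagorean, $\tau_j=y_j^2$ for all $j$, and $(y_1,\dots,y_m)$ is a nontrivial zero of $\langle c_1,\dots,c_m\rangle$.

(c) A zero of $\varphi$ over $K_{\mathrm{py}}$ is defined over the top of a tower as in Lemma~\ref{lem:py}(a). So it suffices to show that weak isotropy descends from $M(\sqrt d)$ to $M$ when $d=y_1^2+\dots+y_p^2$ is a nonsquare in $M$. Let $n\times\varphi$ be isotropic over $M(\sqrt d)$ and anisotropic over $M$. By Lemma~\ref{lem:quad} it represents $c$ and $-cd$ over $M$ for some $c\ne0$. Then $p$ copies of $n\times\varphi$ represent $cy_1^2+\dots+cy_p^2=cd$, one further copy represents $-cd$, and $(p+1)n\times\varphi$ is isotropic over $M$.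
\end{proof}

Part (b) needs formal reality: over $\mathbb C$ the form $\langle1\rangle$ is anisotropic and $2\times\langle1\rangle$ is not. By (b), (c) and Lemma~\ref{lem:py}(d), a form over a formally real field $F$ is anisotropic over $F_{\mathrm{py}}$ if and only if it is not weakly isotropic over $F$. With (a) we obtain the statement that is used in the sequel.

\begin{corollary}\label{cor:aniso}
Let $K/F$ be totally positive and let $\varphi$ be a form over $F$. If $\varphi_{F_{\mathrm{py}}}$ is anisotropic, then $\varphi_{K_{\mathrm{py}}}$ is anisotropic.
\end{corollary}

Applied to the norm form, the corollary proves the conjecture for a quaternion algebra $Q$: if $\operatorname{pind}(Q)=2$ then $\operatorname{pind}(Q_K)=2$, and if $\operatorname{pind}(Q)=1$ then $\operatorname{pind}(Q_K)=1$ by Lemma~\ref{lem:py}(c).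

\begin{remark}
The property in Lemma~\ref{lem:weak}(a) characterizes total positivity. Suppose that no form over $F$ becomes weakly isotropic over $K$ unless it is so over $F$, and let $S$ be a semiordering of $F$. A form with entries in $S$ is not weakly isotropic over $F$, hence not over $K$. Therefore the set of finite sums $\sum c\,\tau_c$ with $c\in S\setminus\{0\}$ and $\tau_c\in\Sigma K^2$ satisfies the hypotheses of Lemma~\ref{lem:zorn} in $K$, and it lies in a semiordering of $K$ that contains $S$.
\end{remark}

\section{Semiorderings and division algebras over Laurent series fields}\label{sec:laurent}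

The counterexamples need fields of which we know all semiorderings and over which we can compute indices. We start from an algebraic extension of $\mathbb Q$ and adjoin power series variables.

\begin{lemma}\label{lem:number}
Every semiordering $S$ of an algebraic extension $k$ of $\mathbb Q$ is an ordering.
\end{lemma}

\begin{proof}
Let $a,b\in S\setminus\{0\}$ and suppose that $ab\notin S$, so that $-ab\in S$. Consider $\psi=\langle1,1,a,b,-ab\rangle$ over the number field $k_1=\mathbb Q(a,b)$. At each real place one of $a$, $b$, $-ab$ is negative, since their product is $-(ab)^2$; so $\psi$ is indefinite there. A form of dimension at least $5$ is isotropic at every nonarchimedean place. By the Hasse--Minkowski theorem $\psi$ is isotropic over $k_1$. But the entries of $\psi$ lie in $S$, so $\psi$ is anisotropic over $k$, a contradiction.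
\end{proof}

A nonzero element of $E((t))$ has a leading term $et^m$ with $e\in E^\times$; we call $m$ its order and $e$ its leading coefficient. For semiorderings $S_0,S_1$ of $E$ and $\varepsilon=\pm1$, let $[S_0,S_1,\varepsilon]\subseteq E((t))$ consist of $0$ and of the series with leading term $et^m$ such that either $m$ is even and $e\in S_0$, or $m$ is odd and $\varepsilon e\in S_1$.

\begin{lemma}\label{lem:laurent}
Let $E$ be a formally real field.
\begin{enumerate}
\item[(a)] The set $[S_0,S_1,\varepsilon]$ is a semiordering of $E((t))$ extending $S_0$, and every semiordering of $E((t))$ has this form. If $P$ is an ordering of $E$, then $[P,P,\varepsilon]$ is an ordering.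
\item[(b)] If $S_0,S_1$ extend to semiorderings $T_0,T_1$ of a field $E'\supseteq E$, then $[T_0,T_1,\varepsilon]$ extends $[S_0,S_1,\varepsilon]$ to $E'((t))$. In particular, if $E'/E$ is totally positive, so is $E'((t))/E((t))$.
\item[(c)] Every semiordering of $E$ extends to every purely transcendental extension $E(z_1,\dots,z_m)$.
\item[(d)] If $E$ is pythagorean, so is $E((t))$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $f,g$ be nonzero elements of $[S_0,S_1,\varepsilon]$. If their orders differ, $f+g$ has the leading term of one of them. If the orders agree, the leading coefficients are nonzero elements of the same set $S_0$ or $\varepsilon S_1$; their sum is nonzero, lies in that set, and is the leading coefficient of $f+g$. Multiplication by a nonzero square preserves the parity of the order and multiplies the leading coefficient by a square. For a nonzero series $f$, exactly one of $f$, $-f$ lies in the set, because exactly one of $e$, $-e$ lies in $S_0$, and likewise for $S_1$. If $S_0=S_1=P$ is an ordering, the sign of a series with leading term $et^m$ is $\varepsilon^m$ times the sign of $e$, which is multiplicative.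

Conversely, let $S$ be a semiordering of $E((t))$. By the binomial series, every element of $1+tE[[t]]$ is a square. So a series with leading term $et^m$ differs by a nonzero square factor from $e$ if $m$ is even and from $te$ if $m$ is odd. It lies in $S$ if and only if $e\in S_0:=S\cap E$, respectively $e\in S':=\{e\in E: te\in S\}$. The set $S'$ satisfies all axioms of a semiordering except possibly $1\in S'$, and it contains $1$ or $-1$. So $S'=\varepsilon S_1$ for a sign $\varepsilon$ and a semiordering $S_1$.

(b) From $S_i\subseteq T_i$ we get $[S_0,S_1,\varepsilon]\subseteq[T_0,T_1,\varepsilon]$.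

(c) By induction let $m=1$, and intersect $[S,S,1]\subseteq E((z))$ with $E(z)$.

(d) In a sum of nonzero squares let $2m$ be the least order of a summand. The coefficient of $t^{2m}$ is a sum of nonzero squares of $E$, so it is nonzero and equals $e^2$ for some $e\in E^\times$. The sum is $(et^m)^2$ times an element of $1+tE[[t]]$.
\end{proof}

The point of (a) is that the even and the odd orders are governed by independent semiorderings. Each new variable therefore doubles, and at most doubles, what a semiordering can see of the ground field.

\begin{corollary}\label{cor:sees}
Let $k$ be a formally real algebraic extension of $\mathbb Q$, let $r\ge0$, and let $S$ be a semiordering of $k((s_1))\cdots((s_r))$. There are orderings $Q_1,\dots,Q_{2^r}$ of $k$, not necessarily distinct, such that $S$ extends to $k'((s_1))\cdots((s_r))$ for every field $k'\supseteq k$ to which all $Q_\gamma$ extend.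
\end{corollary}

\begin{proof}
For $r=0$ this is Lemma~\ref{lem:number}. For $r\ge1$ write $S=[S_0,S_1,\varepsilon]$ with semiorderings $S_0,S_1$ of $k((s_1))\cdots((s_{r-1}))$, take the $2^{r-1}$ orderings for $S_0$ together with those for $S_1$, and apply Lemma~\ref{lem:laurent}(b).
\end{proof}

We turn to division algebras. To see that a tensor product with $(c,t)$ has no zero divisors, we realize it as a ring of twisted power series in a square root $j$ of $t$.

\begin{lemma}\label{lem:twist}
Let $D_0$ be a central simple algebra over a field $E$ and let $c\in E^\times$ be a nonsquare such that $D_1=D_0\otimes_EE(\sqrt c)$ is a division algebra. Then $D_0\otimes(c,t)$ is a division algebra over $E((t))$.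
\end{lemma}

\begin{proof}
Let $\sigma$ be the automorphism of $D_1$ that fixes $D_0$ and sends $\sqrt c$ to $-\sqrt c$. Let $\Delta$ be the ring of series $\sum_{n\ge n_0}x_nj^n$ with $x_n\in D_1$ and $jx=\sigma(x)j$. A nonzero series is $xj^m(1-g)$ with $x\in D_1^\times$ and $g$ of positive order; each factor is invertible, the last by the geometric series. So $\Delta$ is a division ring. Since $\sigma^2=\mathrm{id}$, the element $j^2$ is central, and the series in $t=j^2$ with coefficients in $E$ form a central subfield $E((t))$. Over it, $\Delta=D_1((t))\oplus D_1((t))j$ has dimension $2\dim_ED_1=4\dim_ED_0$. The elements $\sqrt c$ and $j$ anticommute, have squares $c$ and $t$, and commute with $D_0$. This gives an $E((t))$-algebra homomorphism $D_0\otimes(c,t)\to\Delta$, which is injective because its source is simple, and bijective because the dimensions agree.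
\end{proof}

Elements $c_1,\dots,c_m$ of $\kappa^\times$ are \emph{independent modulo squares} if no product $\prod_{j\in J}c_j$ with $\emptyset\ne J\subseteq\{1,\dots,m\}$ is a square in $\kappa$.

\begin{corollary}\label{cor:division}
Let $c_1,\dots,c_m\in\kappa^\times$ be independent modulo squares in a field $\kappa$. Then $\bigotimes_{j=1}^m(c_j,t_j)$ is a division algebra over $\kappa((t_1))\cdots((t_m))$.
\end{corollary}

\begin{proof}
We use induction on $m$, for all $\kappa$ at once; the case $m=0$ is trivial. Put $E=\kappa((t_1))\cdots((t_{m-1}))$, $D_0=\bigotimes_{j<m}(c_j,t_j)$ and $\kappa'=\kappa(\sqrt{c_m})$. A constant that is the square of a Laurent series is the square of its leading coefficient, so $c_m$ is not a square in $E$, and $E(\sqrt{c_m})=\kappa'((t_1))\cdots((t_{m-1}))$. An element of $\kappa^\times$ that is a square in $\kappa'$ lies in $\kappa^{\times2}\cup c_m\kappa^{\times2}$, since $(\alpha+\beta\sqrt{c_m})^2\in\kappa$ forces $\alpha\beta=0$. Hence $c_1,\dots,c_{m-1}$ are independent modulo squares in $\kappa'$. By induction $D_0\otimes_EE(\sqrt{c_m})$ is a division algebra, and Lemma~\ref{lem:twist} applies.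
\end{proof}

Two examples show what the hypothesis of the conjecture excludes.

\begin{example}\label{ex:real}
Let $F=\mathbb R((s))$, which is pythagorean, and $A=(-1,s)$. Then $\operatorname{pind}(A)=2$ by Corollary~\ref{cor:division}. The field $K=F(\sqrt s)=\mathbb R((\sqrt s))$ is formally real and splits $A$. Let $P_+$ and $P_-$ be the orderings $[\mathbb R_{\ge0},\mathbb R_{\ge0},\pm1]$ of $F$. The ordering $P_-$, where $s$ is negative, does not extend to $K$.
\end{example}

\begin{example}\label{ex:orderings}
Let $F=\mathbb R((s))((t))$ and $A=(-1,-1)\otimes(s,t)$. The algebra $(-1,-1)$ has norm form $\langle1,1,1,1\rangle$, so it is a division algebra over the formally real field $\mathbb R((\sqrt s))$. Lemma~\ref{lem:twist} with $c=s$ gives $\operatorname{pind}(A)=\operatorname{ind}(A)=4$. Let $g=sy^2+tz^2-stw^2$ and $K=F(y,z,w)(\sqrt{-g})$ with variables $y,z,w$.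

The element $p=yi+zj+wij$ of $(s,t)_K$ has $p^2=g$, so $p/\sqrt{-g}$ has square $-1$. A pure quaternion orthogonal to $p$ with nonzero square $e$ anticommutes with $p$, so $(s,t)_K\cong(-1,e)$ and $A_K\sim(-1,-e)$. Thus $\operatorname{pind}(A_K)\le2$.

Every ordering $P$ of $F$ extends to an ordering of $K$. Indeed, one of $s,t,-st$ is negative at $P$; let $v$ be the corresponding variable. Order $F(y,z,w)$ by three steps $[P',P',1]$, the last one inside a field of Laurent series in $v^{-1}$. Then $g$ has negative leading coefficient and even order, so $-g$ is positive.

However, $S=[P_+,P_-,1]$ contains $s$, $t$ and $-st$; it is a semiordering and not an ordering. It does not extend to $K$, where $(\sqrt{-g})^2+sy^2+tz^2-stw^2=0$. So $K/F$ is not totally positive.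
\end{example}

\section{A counterexample of index $8$}\label{sec:eight}

\subsection{Three orderings and three square classes}

The polynomial $X^3-3X+1$ takes the values $-1,3,1,-1,3$ at $-2,-1,0,1,2$. It has no rational root, since $\pm1$ are not roots, so it is irreducible, and it has one root in each of $(-2,-1)$, $(0,1)$, $(1,2)$. Let $k_0=\mathbb Q(\theta)$ with $\theta^3-3\theta+1=0$, and let $P_1,P_2,P_3$ be the orderings of $k_0$ given by these roots, in this order. Put $a_1=\theta-1$ and $a_2=-\theta-1$. The signs are
\[
\begin{array}{c|ccc}
 & P_1 & P_2 & P_3\\ \hline
-1 & - & - & -\\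
a_1 & - & - & +\\
a_2 & + & - & -\\
a_1a_2 & - & + & -
\end{array}
\]
The table has two features. \emph{Globally}, $-1,a_1,a_2$ are unrelated: each of $-1$, $a_1$, $a_2$, $a_1a_2$ is negative somewhere, and so is each of $-a_1$, $-a_2$, $-a_1a_2$, because the last three rows contain a plus sign. \emph{On any two columns}, the first row agrees with one of the others: with $a_1$ on $\{P_1,P_2\}$, with $a_2$ on $\{P_2,P_3\}$, and with $a_1a_2$ on $\{P_1,P_3\}$.

Let $k=(k_0)_{\mathrm{py}}$. The $P_\nu$ extend to $k$ by Lemma~\ref{lem:py}(d), so by the first feature $-1,a_1,a_2$ are independent modulo squares in $k$. Put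
\[
E=k((s)),\qquad F=E((t_1))((t_2)),\qquad A=(-1,s)\otimes(a_1,t_1)\otimes(a_2,t_2).
\]
By Lemma~\ref{lem:laurent}, $F$ is formally real and pythagorean, so $F_{\mathrm{py}}=F$, and Corollary~\ref{cor:division} gives $\operatorname{pind}(A)=\operatorname{ind}(A)=8$. The exponent of $A$ is $2$ by \eqref{eq:symbol}.

\subsection{What one semiordering sees}

Suppose that over some extension $L$ of $E$ there is a relation
\begin{equation}\label{eq:relation}
[(-1,s)]=[(a_1,\sigma_1)]+[(a_2,\sigma_2)],\qquad\sigma_1,\sigma_2\in L^\times.
\end{equation}
Then over $L((t_1))((t_2))$ we have $A\sim(a_1,\sigma_1t_1)\otimes(a_2,\sigma_2t_2)$, and the index of $A$ drops to at most $4$. In particular \eqref{eq:relation} does not hold over $E$. But no semiordering of $E$ obstructs it.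

\begin{lemma}\label{lem:local}
For every semiordering $S$ of $E$ there is a field $L\supseteq E$ to which $S$ extends and over which \eqref{eq:relation} holds for suitable $\sigma_1,\sigma_2$.
\end{lemma}

\begin{proof}
Let $Q_1,Q_2$ be orderings of $k$ as in Corollary~\ref{cor:sees}. They restrict to at most two of the $P_\nu$, so some $d\in\{a_1,a_2,a_1a_2\}$ is negative at both. Then $Q_1$ and $Q_2$ extend to $k'=k(\sqrt{-d})$, and $S$ extends to $L=k'((s))$. In $L$ the elements $-1$ and $d$ have the same square class, so $(-1,s)\cong(d,s)$. By \eqref{eq:symbol}, relation \eqref{eq:relation} holds with $(\sigma_1,\sigma_2)=(s,1)$, $(1,s)$, $(s,s)$ for $d=a_1$, $a_2$, $a_1a_2$, respectively.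
\end{proof}

The difficulty is that $L$ and the $\sigma_i$ depend on $S$, while total positivity asks for one field that serves all $S$. The compositum of the three fields $L$ is useless: it contains $\sqrt{-1}$, because $(-a_1)(-a_2)(-a_1a_2)=-(a_1a_2)^2$. What we need is a field over which \eqref{eq:relation} holds and which embeds into a purely transcendental extension of each $L$. We obtain it by replacing $\sigma_1,\sigma_2$ by variables and forcing the relation in the most general way.

\subsection{Forcing the relation generically}

Recall that a central simple algebra $B$ of degree $n$ over a field $M$ has a Severi--Brauer variety $X$. It is a geometrically integral variety over $M$; the algebra $B$ splits over the function field $M(X)$; and if $B$ splits over an extension $N$ of $M$, then $X_N\cong\mathbb P^{n-1}_N$. We state the construction in the generality needed in Section~\ref{sec:drop}.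

\begin{proposition}\label{prop:generic}
Let $E$ be a formally real field, $A_0$ a central simple algebra over $E$, and $a_1,\dots,a_l\in E^\times$. Over the rational function field $E(x)=E(x_1,\dots,x_l)$ let $B=A_0\otimes\bigotimes_i(a_i,x_i)$, let $X$ be the Severi--Brauer variety of $B$, and let $K'=E(x)(X)$. Put
\[
F=E((t_1))\cdots((t_l)),\qquad K=K'((t_1))\cdots((t_l)),\qquad A=A_0\otimes\bigotimes_{i=1}^l(a_i,t_i)\ \text{ over }F.
\]
\begin{enumerate}
\item[(a)] $A_K\sim\bigotimes_i(a_i,x_it_i)$, and so $\operatorname{pind}(A_K)\le2^l$.
\item[(b)] Suppose that for every semiordering $S$ of $E$ there are a field $L\supseteq E$ to which $S$ extends and $\sigma_1,\dots,\sigma_l\in L^\times$ with $[(A_0)_L]=\sum_i[(a_i,\sigma_i)]$. Then $K'/E$ and $K/F$ are totally positive.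
\end{enumerate}
\end{proposition}

\begin{proof}
(a) As $B$ splits over $K'$, we have $[A_0]=-\sum_i[(a_i,x_i)]=\sum_i[(a_i,x_i)]$ over $K'$. Adding $\sum_i[(a_i,t_i)]$ over $K$ gives the equivalence. The algebra on the right has degree $2^l$.

(b) By Lemma~\ref{lem:laurent}(b), applied $l$ times, it suffices to treat $K'/E$. Let $S$, $L$ and $\sigma_i$ be as in the hypothesis. We would like to substitute $\sigma_i$ for $x_i$, but this does not define an embedding of $E(x)$, since the $\sigma_i$ need not be algebraically independent over $E$; in Lemma~\ref{lem:local} they never are. The remedy is to multiply $\sigma_i$ by a generic factor that does not change the class of $(a_i,\sigma_i)$. Let $N=L(u_1,\dots,u_l)$ be a rational function field. The elements $\sigma_i(u_i^2-a_i)$ are nonconstant polynomials in distinct variables, hence algebraically independent over $L$, and $x_i\mapsto\sigma_i(u_i^2-a_i)$ defines an $E$-embedding $E(x)\to N$. By \eqref{eq:symbol},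
\[
[B_N]=\sum_i[(a_i,\sigma_i)]+\sum_i[(a_i,\sigma_i)]+\sum_i[(a_i,u_i^2-a_i)]=0 .
\]
So $X_N$ is a projective space, and $N(X_N)$ is purely transcendental over $N$, hence over $L$. Let $\Lambda$ be the coordinate ring of a nonempty affine open subset of $X$. Since $X$ is geometrically integral, $\Lambda\otimes_{E(x)}N$ is a domain with fraction field $N(X_N)$, and it contains $\Lambda$. Passing to fraction fields we get a commutative diagram of field embeddings
\[
\begin{array}{ccccc}
E&\longrightarrow&E(x)&\longrightarrow&K'\\
\downarrow&&\downarrow&&\downarrow\\
L&\longrightarrow&N&\longrightarrow&N(X_N).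
\end{array}
\]
The semiordering $S$ extends to $L$, then to $N(X_N)$ by Lemma~\ref{lem:laurent}(c), and the restriction to $K'$ extends $S$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:eight}]
Apply Proposition~\ref{prop:generic} to $E=k((s))$, $A_0=(-1,s)$ and $a_1,a_2$. The hypothesis of (b) is Lemma~\ref{lem:local}, so $K/F$ is totally positive, and $\operatorname{pind}(A_K)\le4<8=\operatorname{pind}(A)$.
\end{proof}

\begin{remark}
That $k$ is algebraic over $\mathbb Q$ is used only to know that $Q_1,Q_2$ are orderings, which extend to $k(\sqrt c)$ as soon as they contain $c$. Semiorderings need not: $[P_+,P_-,1]$ in Example~\ref{ex:orderings} contains $s$, but an extension to $F(\sqrt s)$ would contain both $st=(\sqrt s)^2t$ and $-st$.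
\end{remark}

\begin{remark}
The construction cannot be run with a single $a_i$. Let $a,b$ be independent modulo squares in a formally real pythagorean field $k$. Then $b$ and $ab$ are not sums of squares, so by Artin's theorem $b$ is negative at some ordering $Q_1$ and $ab$ is negative at some ordering $Q_2$. Neither $d=1$ nor $d=a$ has the sign of $b$ at both $Q_1$ and $Q_2$. This agrees with Theorem~\ref{thm:sharp}, by which the index $4$ of $(b,s)\otimes(a,t)$ cannot drop.
\end{remark}

\section{Drops of arbitrary size}\label{sec:drop}

To lose $r$ quaternion factors we take $A_0=\bigotimes_{j=1}^r(b_j,s_j)$ over $k((s_1))\cdots((s_r))$. A semiordering now sees $2^r$ orderings of $k$, so each $b_j$ must agree in sign with a product of the $a_i$ on any $2^r$ orderings. Record signs as vectors over $\mathbb F_2$, with $1$ for negative. In Section~\ref{sec:eight}, $a_1$ and $a_2$ span the space of vectors of even weight in $\mathbb F_2^3$, a hyperplane that projects onto any two coordinates. We now need a subspace of codimension $r$ that projects onto any $2^r$ coordinates.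

\begin{proof}[Proof of Theorem~\ref{thm:drop}]
\emph{The space $W$.} Let $n=r+l\ge r(2^r+1)$, and partition $\{1,\dots,n\}$ into $r$ blocks, each of size at least $2^r+1$. Let $W\subseteq\mathbb F_2^n$ be the space of vectors of even weight on each block; it is defined by $r$ equations in disjoint sets of coordinates, so $\dim W=n-r=l$. If $I\subseteq\{1,\dots,n\}$ has at most $2^r$ elements, the projection $W\to\mathbb F_2^I$ is surjective: prescribe the coordinates in $I$, use in each block one coordinate outside $I$ to make the weight even, and set the others to $0$.

\emph{The field and the algebra.} Let $k_0$ be a totally real number field of degree $n$; for instance, take a prime $p\equiv1\bmod 2n$ and the subfield of degree $n$ of the maximal real subfield of $\mathbb Q(\zeta_p)$, which is cyclic of degree $(p-1)/2$. The signs at the $n$ orderings of $k_0$ define a homomorphism $k_0^\times\to\mathbb F_2^n$, the \emph{sign vector}, and it is surjective by weak approximation, that is, because $k_0$ is dense in $k_0\otimes_{\mathbb Q}\mathbb R=\mathbb R^n$. Choose $a_1,\dots,a_l\in k_0^\times$ whose sign vectors form a basis of $W$, and $b_1,\dots,b_r\in k_0^\times$ whose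 sign vectors form a basis of a complement of $W$. A nonempty product of distinct elements among the $a_i$ and $b_j$ has nonzero sign vector, so it is negative at an ordering of $k_0$, and this ordering extends to $k=(k_0)_{\mathrm{py}}$. Hence $b_1,\dots,b_r,a_1,\dots,a_l$ are independent modulo squares in $k$. Put
\[
E=k((s_1))\cdots((s_r)),\qquad A_0=\bigotimes_{j=1}^r(b_j,s_j),
\]
and let $K'$, $F$, $K$, $A$ be as in Proposition~\ref{prop:generic}. The fields $E$ and $F$ are formally real and pythagorean, $\operatorname{pind}(A)=\operatorname{ind}(A)=2^{r+l}$ by Corollary~\ref{cor:division}, and $\operatorname{pind}(A_K)\le2^l$.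

\emph{Total positivity.} Let $S$ be a semiordering of $E$ and let $Q_1,\dots,Q_{2^r}$ be as in Corollary~\ref{cor:sees}. They restrict to a set $I$ of at most $2^r$ orderings of $k_0$. Since $W\to\mathbb F_2^I$ is surjective, for each $j$ there is $d_j=\prod_ia_i^{e_{ij}}$ with $e_{ij}\in\{0,1\}$ that has the sign of $b_j$ at all orderings in $I$. Then $b_jd_j$ is positive at every $Q_\gamma$, all $Q_\gamma$ extend to $k'=k(\sqrt{b_1d_1},\dots,\sqrt{b_rd_r})$, and $S$ extends to $L=k'((s_1))\cdots((s_r))$. In $L$, $b_j$ and $d_j$ have the same square class, so
\[
[(A_0)_L]=\sum_j[(d_j,s_j)]=\sum_j\sum_ie_{ij}[(a_i,s_j)]=\sum_i[(a_i,\sigma_i)],\qquad\sigma_i=\prod_js_j^{e_{ij}}.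
\]
By Proposition~\ref{prop:generic}(b), $K'/E$ and $K/F$ are totally positive.

\emph{The lower bound $\operatorname{pind}(A_K)\ge2^l$.} The field $K_{\mathrm{py}}$ is not a Laurent series field, so Corollary~\ref{cor:division} does not apply to it directly; we pass to a larger pythagorean field that is one. Let $R_1=K'_{\mathrm{py}}$, which is formally real, and $\Omega=R_1((t_1))\cdots((t_l))$. Then $\Omega$ is pythagorean and contains $K$, so $K_{\mathrm{py}}$ embeds into $\Omega$ over $K$ by Lemma~\ref{lem:py}(c), and $\operatorname{pind}(A_K)\ge\operatorname{ind}(A_\Omega)$. Let $c$ be a nonempty product of distinct $a_i$. It is not a square in $k$, hence not in $E=E_{\mathrm{py}}$, so $\langle1,-c\rangle$ is anisotropic over $E_{\mathrm{py}}$. By Corollary~\ref{cor:aniso} for $K'/E$, it is anisotropic over $R_1$; that is, $c$ is not a square in $R_1$. So the $a_i$ are independent modulo squares in $R_1$, and $\bigotimes_i(a_i,t_i)$ is a division algebra over $\Omega$. Since $x_i\in R_1^\times$, the substitution $t_i\mapsto x_it_i$ defines an $R_1$-automorphism of $\Omega$, and it carries this algebra to $\bigotimes_i(a_i,x_it_i)\sim A_\Omega$. Hence $\operatorname{ind}(A_\Omega)=2^l$.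
\end{proof}

\section{Pythagorean index at most $4$}\label{sec:sharp}

For a quaternion algebra the conjecture followed from Corollary~\ref{cor:aniso} and the norm form. In Theorem~\ref{thm:sharp} the algebra $A$ may have large index over $F$; a quaternion algebra appears only over $K_{\mathrm{py}}$, and its norm form is not given over $F$. We replace it by a form that is defined over $F$ and has, up to a power of $2$, the same signatures.

\subsection{The Witt ring}

Let $M$ be a field. Two forms are Witt equivalent if their anisotropic parts are isometric. The classes form the Witt ring $W(M)$ under $\perp$ and $\otimes$; the class of $-\varphi=\langle-1\rangle\otimes\varphi$ is the negative of that of $\varphi$, and $2$ is the class of $\langle1,1\rangle$. The classes of even dimension form the ideal $IM$, with powers $I^nM$. For an ordering $P$, the signature $\operatorname{sgn}_P\varphi$ is the number of positive minus the number of negative entries in a diagonalization; it defines a ring homomorphism $W(M)\to\mathbb Z$. We write $\operatorname{sgn}\varphi$ for the function $P\mapsto\operatorname{sgn}_P\varphi$, and $1_U$ for the indicator function of a set $U$ of orderings.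 Let $\operatorname{Br}_2(M)$ be the subgroup of the Brauer group killed by $2$. We use four theorems.
\begin{enumerate}
\item[(W1)] (Pfister) Over a formally real pythagorean field, forms with the same signature at all orderings are Witt equivalent.
\item[(W2)] (Merkurjev) Every class in $\operatorname{Br}_2(M)$ is a sum of classes of quaternion algebras, and the Clifford invariant, the homomorphism $c:I^2M\to\operatorname{Br}_2(M)$ that sends $\langle1,-\alpha,-\beta,\alpha\beta\rangle=\langle1,-\alpha\rangle\otimes\langle1,-\beta\rangle$ to $[(\alpha,\beta)]$, has kernel $I^3M$.
\item[(W3)] (Arason--Pfister Hauptsatz) An anisotropic form of positive dimension in $I^nM$ has dimension at least $2^n$.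
\item[(W4)] (Dickmann--Miraglia \cite{DM}) If $R$ is a formally real pythagorean field and the signatures of a form $\psi$ over $R$ at all orderings are divisible by $2^n$, then $\psi\in I^nR$.
\end{enumerate}
The result (W4) uses the Milnor conjecture, proved by Voevodsky and Orlov--Vishik--Voevodsky; for convenience, Section~\ref{sec:milnor} derives it from that conjecture.

Forms with prescribed signatures are built as follows. For $c_1,\dots,c_h\in M^\times$ and $\epsilon\in\{\pm1\}^h$, the Pfister form
\begin{equation}\label{eq:pfister}
\pi_\epsilon=\bigotimes_{j=1}^h\langle1,\epsilon_jc_j\rangle\in I^hM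
\end{equation}
has signature $\prod_j(1+\epsilon_j\operatorname{sgn}_Pc_j)$, which is $2^h$ if $c_j$ has sign $\epsilon_j$ at $P$ for all $j$, and $0$ otherwise. The same holds at the orderings of any extension field.

\subsection{Orderings at which the algebra does not split}

Let $A$ be a central simple algebra over $M$ with $2[A]=0$. For a field $M'\supseteq M$ let $U_{M'}$ be the set of orderings of $M'$ over whose real closure $A$ is not split. By (W2) write $A\sim\bigotimes_i(\alpha_i,\beta_i)$ and let
\[
q=\mathop{\perp}_i\,\langle1,-\alpha_i,-\beta_i,\alpha_i\beta_i\rangle\in I^2M,\qquad\text{so that } c(q)=[A].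
\]
The Brauer group of a real closed field has order $2$, and $(\alpha,\beta)$ is not split over it if and only if $\alpha$ and $\beta$ are negative. The norm form has signature $(1-\operatorname{sgn}\alpha)(1-\operatorname{sgn}\beta)$, which is $4$ in this case and $0$ otherwise. An ordering lies in $U_{M'}$ if and only if an odd number of the factors $(\alpha_i,\beta_i)$ do not split there. Therefore
\begin{equation}\label{eq:mod8}
\operatorname{sgn}q_{M'}\equiv4\cdot1_{U_{M'}}\pmod8 .
\end{equation}
Over a formally real pythagorean field, a form with signature $2^N\cdot1_U$, $U\neq\emptyset$, has dimension at least $2^N$. The next proposition says that this bound is attained exactly when the index is $2$.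

\begin{proposition}\label{prop:dimension}
Let $R$ be a formally real pythagorean field, $A$ a central simple algebra over $R$ with $2[A]=0$, and $U=U_R$. Let $N\ge2$ and let $\rho$ be an anisotropic form over $R$, possibly of dimension $0$, with $\operatorname{sgn}\rho=2^N\cdot1_U$. Then
\[
\operatorname{ind}(A)=1\iff\dim\rho=0,\qquad\qquad\operatorname{ind}(A)=2\iff\dim\rho=2^N .
\]
\end{proposition}

\begin{proof}
By (W1), $U=\emptyset$ if and only if $\rho$ is hyperbolic, that is, $\dim\rho=0$. If $A$ is split, then $U=\emptyset$. If $U=\emptyset$, then $q\in I^3R$ by \eqref{eq:mod8} and (W4), so $[A]=c(q)=0$ by (W2). This proves the first equivalence.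

Let $\operatorname{ind}(A)=2$. Then $A\sim H$ with $H$ a quaternion division algebra. Its norm form $\pi$ is anisotropic and $\operatorname{sgn}\pi=4\cdot1_U$. The form $2^{N-2}\times\pi$ is anisotropic by Lemma~\ref{lem:weak}(b) and Witt equivalent to $\rho$ by (W1). So $\rho\cong2^{N-2}\times\pi$ has dimension $2^N$.

Conversely, let $\dim\rho=2^N$. Then $U\ne\emptyset$ and $A$ is not split. We have to find a quaternion algebra, and we do so by dividing $\rho$ by $2$ until a form of dimension $4$ is left.

\emph{Halving.} Let $\rho'$ be any form over $R$ with $\dim\rho'=2^n$, $\operatorname{sgn}\rho'=2^n\cdot1_U$ and $n\ge3$. We claim that $\rho'\cong\langle1,1\rangle\otimes\tau$ for some $\tau$; then $\dim\tau=2^{n-1}$ and $\operatorname{sgn}\tau=2^{n-1}\cdot1_U$. The form $\rho'$ is positive definite at the orderings in $U\ne\emptyset$, hence anisotropic. By Lemma~\ref{lem:quad} with $d=-1$, it suffices to show that $\rho'$ becomes hyperbolic over $C=R(\sqrt{-1})$. By \eqref{eq:mod8}, $\operatorname{sgn}(2^{n-2}\times q)\equiv2^n\cdot1_U\pmod{2^{n+1}}$, so $(2^{n-2}\times q)\perp-\rho'$ lies in $I^{n+1}R$ by (W4). In $W(C)$ we have $2=0$, since $\langle1,1\rangle\cong\langle1,-1\rangle$,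 and $n-2\ge1$; so $2^{n-2}\times q$ vanishes there and $\rho'_C\in I^{n+1}C$. The anisotropic part of $\rho'_C$ has dimension at most $2^n<2^{n+1}$, so it is zero by (W3).

\emph{Dimension $4$.} Starting from $\rho$ and halving $N-2$ times we obtain $\pi=\langle a,b,c',e\rangle$ with $\operatorname{sgn}\pi=4\cdot1_U$. At each ordering $\pi$ has no negative entry or exactly two, so its determinant is positive. By Artin's theorem the determinant is a sum of squares, hence a square, and $e$ has the square class of $abc'$. Thus $\pi\cong a\pi_0$ with $\pi_0=\langle1,ab,ac',bc'\rangle$, the norm form of $H=(-ab,-ac')$. In $W(R)$ we have $\pi_0-\pi=\langle1,-a\rangle\otimes\pi_0\in I^3R$, so $\pi\in I^2R$ and $c(\pi)=[H]$. By \eqref{eq:mod8} the signatures of $q\perp-\pi$ are divisible by $8$, so $q\perp-\pi\in I^3R$ by (W4). Hence $[A]=c(q)=c(\pi)=[H]$ and $\operatorname{ind}(A)\le2$; as $A$ is not split, $\operatorname{ind}(A)=2$.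
\end{proof}

\subsection{Anisotropic parts in totally positive extensions}

Let $K/F$ be totally positive, $R=F_{\mathrm{py}}$ and $R'=K_{\mathrm{py}}$, with $R\subseteq R'$. Both fields are formally real and pythagorean. To apply Proposition~\ref{prop:dimension} to both, we need a form over $R$ that stays anisotropic over $R'$. Corollary~\ref{cor:aniso} covers only forms defined over $F$, and the hypothesis concerns $K/F$, not $R'/R$. The anisotropic part over $R$ of a form over $F$ is a priori defined only over $R$, but it is invariant under the Galois group of $R/F$, and a trace brings a multiple of it down to $F$.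

\begin{lemma}\label{lem:transfer}
Let $\rho_0$ be a form over $F$ and let $\rho_1$ be the anisotropic part of $(\rho_0)_R$. Then $(\rho_1)_{R'}$ is anisotropic.
\end{lemma}

\begin{proof}
Let $\rho_1\ne0$. Diagonalize $\rho_1$ and let $L$ be the field generated over $F$ by the entries; then $m=[L:F]$ is finite, and we regard $\rho_1$ as a form on an $L$-vector space $V$. Let $\sigma=\operatorname{Tr}_{L/F}\circ\rho_1$, a form on the $F$-vector space $V$. Since $R/F$ is Galois, all $m$ embeddings $\tau$ of $L$ over $F$ into $F_{\mathrm{al}}$ have image in $R$, and $L\otimes_FR\cong\prod_\tau R$, with the trace corresponding to the sum of the coordinates. Accordingly $V\otimes_FR=\bigoplus_\tau V\otimes_{L,\tau}R$ and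
\[
\sigma_R\cong\mathop{\perp}_\tau\,\tau(\rho_1),
\]
where $\tau(\rho_1)$ is the form over $R$ obtained by applying $\tau$ to the entries; in particular $\sigma$ is nondegenerate. Extend $\tau$ to an automorphism $\tilde\tau$ of $R/F$ and apply it to the decomposition of $(\rho_0)_R$ into $\rho_1$ and a hyperbolic form. As $\tilde\tau$ fixes the entries of $\rho_0$, we see that $\tau(\rho_1)$ is again the anisotropic part of $(\rho_0)_R$, so $\tau(\rho_1)\cong\rho_1$. Hence $\sigma_R\cong m\times\rho_1$, which is anisotropic by Lemma~\ref{lem:weak}(b). By Corollary~\ref{cor:aniso}, $\sigma_{R'}\cong m\times(\rho_1)_{R'}$ is anisotropic, and so is its subform $(\rho_1)_{R'}$.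
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Form $q$ over $F$ as above and diagonalize it, $q=\langle c_1,\dots,c_h\rangle$; here $h\ge4$, because $A$ is not split. The form $q$ knows $U_M$ only through its signatures modulo $8$. To get an exact multiple of $1_{U_M}$, use the Pfister forms \eqref{eq:pfister} for $c_1,\dots,c_h$ and put
\[
\rho_0=\mathop{\perp}_\epsilon\,\pi_\epsilon,\qquad\text{the sum over all }\epsilon\in\{\pm1\}^h\text{ with }\textstyle\sum_j\epsilon_j\equiv4\pmod8 .
\]
Let $P$ be an ordering of a field $M\supseteq F$ and let $\epsilon$ be the vector of signs of the $c_j$ at $P$. Only $\pi_\epsilon$ has nonzero signature at $P$, and it occurs in $\rho_0$ if and only if $\operatorname{sgn}_Pq=\sum_j\epsilon_j\equiv4\pmod 8$, which by \eqref{eq:mod8} means $P\in U_M$. So $\operatorname{sgn}(\rho_0)_M=2^h\cdot1_{U_M}$ for every $M\supseteq F$.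

Let $\rho_1$ be the anisotropic part of $(\rho_0)_R$. It has signature $2^h\cdot1_{U_R}$. The form $(\rho_1)_{R'}$ is Witt equivalent to $(\rho_0)_{R'}$, so it has signature $2^h\cdot1_{U_{R'}}$, and it is anisotropic by Lemma~\ref{lem:transfer}; this is the only place where total positivity is used. Proposition~\ref{prop:dimension} with $N=h$ applies to $A_R$ and $\rho_1$, and to $A_{R'}$ and $(\rho_1)_{R'}$. It gives
\[
\operatorname{pind}(A_K)=1\iff\dim\rho_1=0\iff\operatorname{pind}(A)=1
\]
and
\[
\operatorname{pind}(A_K)=2\iff\dim\rho_1=2^h\iff\operatorname{pind}(A)=2 .
\]
This is the first assertion. For the second, $\operatorname{pind}(A)$ is a power of $2$, since $A$ is equivalent to a tensor product of quaternion algebras, and $\operatorname{pind}(A_K)$ divides it. If $\operatorname{pind}(A)\le4$ and $\operatorname{pind}(A_K)<\operatorname{pind}(A)$, then $\operatorname{pind}(A_K)\le2$, and the first assertion gives a contradiction.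
\end{proof}

\begin{example}
For $A=(-1,-1)$ we have $q=\langle1,1,1,1\rangle$ and $h=4$. The vectors $\epsilon$ are $(1,1,1,1)$ and $(-1,-1,-1,-1)$, so $\rho_0$ is the sum of $16\times\langle1\rangle$ and a hyperbolic form, and $\rho_1=16\times\langle1\rangle$ has dimension $2^h$, as it must for pythagorean index $2$.
\end{example}

\begin{remark}
In the example of Section~\ref{sec:eight}, Theorem~\ref{thm:sharp} excludes $\operatorname{pind}(A_K)\le2$, so $\operatorname{pind}(A_K)=4$. Lemma~\ref{lem:transfer} still applies there. Thus the dimension of the anisotropic part of $\rho_0$, which recognizes the indices $1$ and $2$, does not separate the index $4$ from the index $8$.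
\end{remark}

\section{Signatures modulo $2^n$ and the Milnor conjecture}\label{sec:milnor}

We derive (W4). For a field $M$, the Milnor $K$-ring $K^M_*(M)$ is the quotient of the tensor ring of the abelian group $M^\times$ by the ideal generated by $a\otimes(1-a)$, $a\ne0,1$. It is additively generated by symbols $\{a_1,\dots,a_m\}$, and $\{a,b\}=-\{b,a\}$, $\{a,a\}=\{a,-1\}$. The Milnor conjecture provides isomorphisms of graded rings
\[
\bigoplus_mI^mM/I^{m+1}M\ \cong\ K^M_*(M)/2\ \cong\ H^*(M,\mathbb Z/2),
\]
under which $\langle1,-a\rangle$, $\{a\}$ and the class $(a)\in H^1(M,\mathbb Z/2)=M^\times/M^{\times2}$ correspond. Multiplication by $2=\langle1,1\rangle$ on the left corresponds to the cup product with $(-1)$ on the right. Let $R$ be a formally real pythagorean field and $C=R(i)$ with $i^2=-1$.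

\begin{lemma}\label{lem:injective}
Multiplication by $2$ is injective $I^mR/I^{m+1}R\to I^{m+1}R/I^{m+2}R$ for all $m\ge0$.
\end{lemma}

\begin{proof}
For $m=0$ the source has order $2$, and the generator maps to $(-1)\in R^\times/R^{\times2}$, which is nontrivial. Let $m\ge1$. For the quadratic extension $C=R(\sqrt{-1})$, the sequence
\[
H^m(C,\mathbb Z/2)\xrightarrow{\ \operatorname{cor}\ }H^m(R,\mathbb Z/2)\xrightarrow{\ \cup(-1)\ }H^{m+1}(R,\mathbb Z/2)
\]
is exact, so we must show that the corestriction vanishes.

The group $K^M_m(C)$ is generated by symbols $\{z,a_2,\dots,a_m\}$ with $z\in C^\times$ and $a_2,\dots,a_m\in R^\times$. Indeed, every element of $C^\times$ is $a$ or $a(i+b)$ with $a\in R^\times$, $b\in R$, so it suffices to consider symbols whose entries lie in $R^\times$ or have the form $i+b$, and to reduce the number of entries of the second kind when there are two. We have $\{i+b,i+b\}=\{i+b,-1\}$. For $b\ne b'$ put $e=b-b'$; the elements $(i+b)/e$ and $-(i+b')/e$ add up to $1$, and expanding $\{(i+b)/e,-(i+b')/e\}=0$ gives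
\[
\{i+b,i+b'\}=-\{i+b,-e^{-1}\}-\{e^{-1},i+b'\}-\{e^{-1},-e^{-1}\}.
\]
So $H^m(C,\mathbb Z/2)$ is generated by the products $(z)\cup(a_2)\cup\dots\cup(a_m)$. On $H^1$ the corestriction is induced by the norm, and by the projection formula such a product maps to $(N_{C/R}z)\cup(a_2)\cup\dots\cup(a_m)$. The norm $N_{C/R}z$ is a nonzero sum of two squares in $R$, hence a square, and the product is zero.
\end{proof}

\begin{proof}[Proof of (W4)]
Let $\psi=\langle c_1,\dots,c_h\rangle$ have all signatures divisible by $2^n$, and suppose that $\psi\notin I^nR$. Choose $m<n$ with $\psi\in I^mR\setminus I^{m+1}R$. By Lemma~\ref{lem:injective}, applied $h$ times, $2^h\psi\notin I^{m+h+1}R$, and so $2^h\psi\notin I^{n+h}R$. On the other hand, let $\Gamma\subseteq\{\pm1\}^h$ be the set of vectors $\epsilon$ that occur as the signs of $c_1,\dots,c_h$ at some ordering. For $\epsilon\in\Gamma$ the number $g_\epsilon=2^{-n}\sum_j\epsilon_j$ is an integer by hypothesis. Let $\eta=\sum_{\epsilon\in\Gamma}g_\epsilon\pi_\epsilon\in I^hR$, with $\pi_\epsilon$ as in \eqref{eq:pfister}. At an ordering with signs $\epsilon$, both $2^h\psi$ and $2^n\eta$ have signature $2^{h+n}g_\epsilon$. By (W1),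 $2^h\psi=2^n\eta\in I^{n+h}R$, a contradiction.
\end{proof}

\begin{thebibliography}{9}

\bibitem{DM}
Dickmann and Miraglia,
\emph{On quadratic forms whose total signature is zero mod $2^n$. Solution to a problem of M.~Marshall},
Invent. Math. \textbf{133} (1998).

\bibitem{MRS}
Priyabrata Mandal, Preeti Raman, Abhay Soman,
\emph{Totally positive field extensions and the pythagorean index},
arXiv:2608.19255 (2026).

\end{thebibliography}
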